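\title{The low-density phase dominates on the transition curve of the edge-triangle model}


\begin{abstract}
On the curve where the scalar variational problem for the free energy of the edge-triangle model has two maximizers $u_1<u_2$, the triangle density was conjectured to converge in law to a mixture of point masses at $u_1^3$ and $u_2^3$ with explicit weights. We show that the conjecture fails at every point of the curve: the triangle density converges in probability to $u_1^3$, and the high-density phase has probability $e^{-n(\Delta+o(1))}$ with an explicit $\Delta>0$. The partition functions of the two phases agree at order $n^2$ in the exponent and differ at order $n$; we compute the term of order $n$. The two phases do coexist, with any prescribed weights, after the edge parameter is shifted by $\lambda_c/n+o(1/n)$ with an explicit $\lambda_c>0$.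
\end{abstract}

\section{Introduction}

\subsection{The model and the conjecture}

Let $\mathcal{G}_n$ be the set of simple graphs on the vertex set $\{1,\dots,n\}$, and put $N=\binom n2$. For $x\in\mathcal{G}_n$ let $E_n(x)$ be the number of edges and $T_n(x)$ the number of triangles of $x$. The edge-triangle (or Strauss) model with parameters $\alpha,h\in\mathbb{R}$ is the Gibbs measure
\[
\mathbb{P}_{n;\alpha,h}(x)=\frac{e^{H(x)}}{Z_{n;\alpha,h}},\qquad
H(x)=\frac{\alpha}{n}T_n(x)+h\,E_n(x),\qquad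
Z_{n;\alpha,h}=\sum_{x'\in\mathcal{G}_n}e^{H(x')}.
\]
For $\alpha=0$ the edges are independent and present with probability $e^h/(1+e^h)$; for $\alpha>0$ triangles are rewarded. The factor $1/n$ puts both terms of $H$ on the scale $n^2$, which is the scale of $\log|\mathcal{G}_n|=N\log 2$. We study the triangle density $6T_n/n^3$, the probability that three vertices drawn independently and uniformly form a triangle.

Let $I(u)=u\log u+(1-u)\log(1-u)$. There are roughly $e^{-NI(u)}$ graphs with $uN$ edges, and a typical one has about $u^3n^3/6$ triangles. These graphs together should carry weight about $e^{n^2L(u)}$, where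
\begin{equation}\label{eq:L}
L(u)=\frac{\alpha}{6}u^3+\frac h2u-\frac12I(u),\qquad f=f_{\alpha,h}=\sup_{0\le u\le1}L(u).
\end{equation}
It is known (Chatterjee--Diaconis, Radin--Yin) that $f_{\alpha,h}=\lim_n n^{-2}\log Z_{n;\alpha,h}$ for $\alpha\ge0$. It is also known that for $\alpha\ge0$ the supremum in \eqref{eq:L} is attained at a unique point, except on a curve $h=q(\alpha)$, $\alpha>27/8$, which ends at the critical point $(27/8,\log2-3/2)$. On this curve there are exactly two maximizers $0<u_1<u_2<1$, and $1-2\alpha u_i^2(1-u_i)>0$ for $i=1,2$. We write $\mathcal{M}^{rs}$ for the set of these $(\alpha,h)$, that is, those with $\alpha\ge0$ for which \eqref{eq:L} has exactly two maximizers. Throughout,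
\[
v(u)=u(1-u),\qquad s(u)=\alpha u\,v(u)=\alpha u^2(1-u),\qquad v_i=v(u_i),\qquad s_i=s(u_i)\in(0,\tfrac12).
\]
Differentiating $L$ twice gives
\begin{equation}\label{eq:Lpp}
L''(u)=\alpha u-\frac{1}{2u(1-u)}=-\frac{1-2s(u)}{2v(u)},
\end{equation}
so $s_i<\frac12$ says that both maxima are nondegenerate.

On $\mathcal{M}^{rs}$ the free energy does not distinguish the two densities, and one asks with which probabilities they are seen. The following conjecture is posed in \cite{MP}: for all $(\alpha,h)\in\mathcal{M}^{rs}$, under $\mathbb{P}_{n;\alpha,h}$ and as $n\to\infty$,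
\begin{equation}\label{eq:conj}
\frac{6T_n}{n^3}\xrightarrow{\ \mathrm d\ }\kappa\,\delta_{u_1^3}+(1-\kappa)\,\delta_{u_2^3},
\qquad
\kappa=\frac{(1-2s_1)^{-1/2}}{(1-2s_1)^{-1/2}+(1-2s_2)^{-1/2}}.
\end{equation}

\subsection{Why one would guess these weights}\label{sec:guess}

Replace $T_n$ in the Hamiltonian by $\frac16n^2(n-1)p^3$, where $p=E_n/N$ is the edge density. The Hamiltonian becomes $2N(\frac\alpha6p^3+\frac h2p)$, a function of the edge number alone. By Stirling's formula, $\binom{N}{pN}\sim(2\pi Nv(p))^{-1/2}e^{-NI(p)}$ uniformly for $p$ in compact subsets of $(0,1)$, so the graphs with density $p$ have total weight $\sim(2\pi Nv(p))^{-1/2}e^{2NL(p)}$. Near $u_i$ the exponent is $2Nf-N|L''(u_i)|(p-u_i)^2$ to second order, and the admissible $p$ have spacing $1/N$; summing the Gaussian gives a factor $(\pi N/|L''(u_i)|)^{1/2}$. By \eqref{eq:Lpp} the weight of a neighborhood of $u_i$ is asymptotic to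
\[
\big(2v_i|L''(u_i)|\big)^{-1/2}e^{2Nf}=(1-2s_i)^{-1/2}e^{2Nf},
\]
while densities away from $u_1,u_2$ lose a factor $e^{-\delta N}$ with $\delta>0$. In this simplified model the two phases have exactly the weights $\kappa$ and $1-\kappa$.

The factor $(1-2s_i)^{-1/2}$ records the fluctuations of one quantity, the edge number. It decides the weights only if everything between order $n^2$ and order $1$ in the exponent is the same for both phases. In the edge-triangle model there is a term of order $n$, and it depends on the phase.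

\subsection{Results}

For $u\in(0,1)$ with $s(u)<1$ define
\begin{equation}\label{eq:c}
c(u)=-\frac{\alpha u^3}{3}-\frac{s(u)}{2}-\frac12\log\big(1-s(u)\big)+\frac{\alpha^2v(u)^3}{12},
\qquad
\Delta=c(u_1)-c(u_2).
\end{equation}
Let $A$ be the adjacency matrix of $x$, let $J$ be the $n\times n$ all-ones matrix, let $J^\circ=J-\mathrm{Id}$ be the adjacency matrix of the complete graph, and let $\|\cdot\|$ be the operator norm. The two phases are the sets of graphs that are spectrally close to a constant density,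
\[
\mathcal{B}_i(\varepsilon)=\{x:\|A-u_iJ^\circ\|\le\varepsilon n\},\qquad
Z_i(\varepsilon)=\sum_{x\in\mathcal{B}_i(\varepsilon)}e^{H(x)},\qquad i=1,2.
\]

\begin{theorem}\label{thm:main}
For all $(\alpha,h)\in\mathcal{M}^{rs}$ the following hold.
\begin{enumerate}
\item[(a)] For every small fixed $\varepsilon>0$ and $i=1,2$, $\ \log Z_i(\varepsilon)=n(n-1)f+n\,c(u_i)+o(n)$.
\item[(b)] $\Delta>0$.
\item[(c)] For every small fixed $\varepsilon>0$, $\ \frac1n\log\mathbb{P}_{n;\alpha,h}(\mathcal{B}_2(\varepsilon))\to-\Delta$; and $6T_n/n^3\to u_1^3$ in probability.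
\end{enumerate}
\end{theorem}

The limit in \eqref{eq:conj} has mass $1-\kappa\in(0,1)$ at $u_2^3\ne u_1^3$. Hence the conjecture fails at every point of $\mathcal{M}^{rs}$. A disadvantage of order $n$ in the exponent can be compensated by changing $h$ by $O(1/n)$, because $E_n$ differs between the phases by about $(u_2-u_1)N$. This locates the parameters at which both phases are seen.

\begin{theorem}\label{thm:shift}
Let $(\alpha,q)\in\mathcal{M}^{rs}$, $q=q(\alpha)$, let $u_1,u_2,\Delta$ be taken at $(\alpha,q)$, and put $\lambda_c=2\Delta/(u_2-u_1)>0$. Under $\mathbb{P}_{n;\alpha,q+\lambda/n}$, $6T_n/n^3\to u_1^3$ in probability if $\lambda<\lambda_c$, and $6T_n/n^3\to u_2^3$ in probability if $\lambda>\lambda_c$. For every $\kappa'\in(0,1)$ there are $h_n=q+\lambda_c/n+o(1/n)$ such that $6T_n/n^3\xrightarrow{\ \mathrm d\ }\kappa'\delta_{u_1^3}+(1-\kappa')\delta_{u_2^3}$ under $\mathbb{P}_{n;\alpha,h_n}$.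
\end{theorem}

\medskip\noindent\textbf{Conventions.} From now on $(\alpha,h)\in\mathcal{M}^{rs}$ is fixed, so $\alpha>27/8$, and $Z=Z_{n;\alpha,h}$. The letter $C$ denotes constants depending only on $(\alpha,h)$, which may change from line to line; $C_1$ is such a constant with a fixed value. ``Small $\varepsilon$'' means below a threshold depending only on $(\alpha,h)$. The $\omega_j(\varepsilon)$ are functions depending only on $(\alpha,h)$ that tend to $0$ as $\varepsilon\downarrow0$, and ``for $n\ge n(\varepsilon)$'' is uniform in all other parameters. We write $|\cdot|$ for the Euclidean norm and $\|M\|_F=(\sum_{j,l}M_{jl}^2)^{1/2}$ for the Frobenius norm.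

\section{Expansion around a product measure}\label{sec:expansion}

\subsection{An exact identity}

Fix $p\in(0,1)$. Let $\mathbb{P}_p$, $\mathbb{E}_p$ refer to independent edge indicators $x_e$ with mean $p$. Write $v=v(p)$, $a=\alpha p$, and center the edges:
\[
y_e=x_e-p,\quad Y=A-pJ^\circ,\quad d=Y\mathbf 1,\quad S=\sum_ey_e=\tfrac12\mathbf 1\cdot d,\quad T(Y)=\sum_{i<j<k}y_{ij}y_{ik}y_{jk}.
\]
Thus $d$ is the vector of centered degrees and $S=E_n-pN$. Checking the cases $x_e=0$ and $x_e=1$ gives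
\begin{equation}\label{eq:ysq}
y_e^2=(1-2p)y_e+v .
\end{equation}

\begin{lemma}\label{lem:identity}
Let $p\in(0,1)$ and $b(p)=\frac13\alpha p^3+\frac12s(p)$. For every $B\subset\mathcal{G}_n$,
\[
\sum_{x\in B}e^{H(x)}=e^{n(n-1)L(p)-(n-1)b(p)}\;
\mathbb{E}_p\Big[\exp\Big(\frac{a}{2n}|d|^2+\frac\alpha nT(Y)+\Big(2L'(p)-\frac an\Big)S\Big)\mathbf 1_B\Big].
\]
\end{lemma}

\begin{proof}
Expand $\prod(p+y_e)$ over the three edges of each triple of vertices. Every edge lies in $n-2$ triples, and every wedge (an unordered pair of distinct edges with a common vertex) lies in exactly one. Hence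
\[
T_n=\tbinom n3p^3+p^2(n-2)S+pW+T(Y),\qquad W=\sum_{\text{wedges }\{e,e'\}}y_ey_{e'} .
\]
The wedges centered at vertex $i$ contribute $\frac12(d_i^2-\sum_{e\ni i}y_e^2)$. Each edge has two endpoints, so \eqref{eq:ysq} gives $W=\frac12|d|^2-\sum_ey_e^2=\frac12|d|^2-Nv-(1-2p)S$. Next, $\log\mathbb{P}_p(x)=E_n\log p+(N-E_n)\log(1-p)=NI(p)+I'(p)S$ with $I'(p)=\log\frac p{1-p}$. The left side of the lemma is $\mathbb{E}_p[e^{H-\log\mathbb{P}_p}\mathbf 1_B]$. In $H-\log\mathbb{P}_p$ the deterministic part is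
\[
\frac\alpha n\binom n3p^3-\frac{a}{n}Nv+hpN-NI(p)=n(n-1)L(p)-(n-1)\Big(\frac{\alpha p^3}{3}+\frac{av}{2}\Big),
\]
because $\frac1n\binom n3=\frac16n(n-1)-\frac13(n-1)$; and $av=s(p)$. Since $2L'(p)=\alpha p^2+h-I'(p)$, the coefficient of $S$ is
\[
\alpha p^2\frac{n-2}{n}-\frac{a(1-2p)}{n}+h-I'(p)=2L'(p)-\frac{2ap+a(1-2p)}{n}=2L'(p)-\frac an.\qedhere
\]
\end{proof}

The term linear in $S$ can be removed in two ways. One can fix the edge number, take $p=E_n/N$ and have $S=0$; the upper bound does this. Or one can take $p=u_i$, where $L'(u_i)=0$ and only $-aS/n$ remains, which is $O(\varepsilon n)$ on $\mathcal{B}_i(\varepsilon)$; the lower bound does this.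

\subsection{The Gaussian computation}\label{sec:gauss}

We use two Gaussian integrals. If $g$ is a standard Gaussian vector on a subspace of $\mathbb{R}^n$ with orthogonal projection $P$, then for $\theta\in\mathbb{R}^n$, and for symmetric operators $Q$ on the subspace with all eigenvalues below $1$,
\begin{equation}\label{eq:gauss}
\mathbb{E}e^{\theta\cdot g}=e^{|P\theta|^2/2},\qquad
\mathbb{E}e^{\frac12g^TQg}=\det(\mathrm{Id}-Q)^{-1/2}.
\end{equation}

The source of $c(u)$ is visible if we take $p=u=u_i$ in Lemma~\ref{lem:identity}, treat the terms in the exponent separately, and replace the $y_e$ by independent $N(0,v)$ variables. Put $s=av=s(u)$.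

\emph{Degrees.} Each $d_i$ is a sum of $n-1$ edge variables, and $d_i,d_j$ share exactly one. So $d$ has covariance matrix $v\big((n-2)\mathrm{Id}+J\big)$, with eigenvalue $2(n-1)v$ on $\mathbf 1$ and eigenvalue $(n-2)v$, of multiplicity $n-1$, on $\mathbf 1^\perp$. For Gaussian edges \eqref{eq:gauss} gives exactly
\begin{equation}\label{eq:modes}
\mathbb{E}\,e^{\frac a{2n}|d|^2}=\Big(1-\frac{2(n-1)}{n}s\Big)^{-1/2}\Big(1-\frac{n-2}{n}s\Big)^{-(n-1)/2}.
\end{equation}
The first factor tends to $(1-2s)^{-1/2}$. It is the factor in \eqref{eq:conj}, and it comes from the direction $\mathbf 1$, that is, from the edge number. The other $n-1$ directions, which the simplified model of Section~\ref{sec:guess} does not have, give $\exp(-\frac n2\log(1-s)+O(1))$. The term $-s/2$ in $c$ centers this contribution, since $\mathbb{E}\frac a{2n}|d|^2=(n-1)s/2$. Together, each vertex contributes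
\begin{equation}\label{eq:G}
G(s)=-\tfrac12\log(1-s)-\tfrac s2=\log\mathbb{E}\,e^{\frac s2(\xi^2-1)},\qquad\xi\sim N(0,1),
\end{equation}
where $\xi$ plays the role of the normalized degree.

\emph{Triangles.} The monomials in $T(Y)$ are centered and pairwise orthogonal, each with second moment $v^3$. If $\frac\alpha nT(Y)$ behaved like a Gaussian variable, its exponential moment would be $\exp\big(\frac{\alpha^2}{2n^2}\binom n3v^3\big)=\exp\big(n\frac{\alpha^2v^3}{12}+O(1)\big)$.

\emph{Counting.} The remaining term $-\alpha u^3/3$ arises because a triangle has three distinct vertices: $\binom n3$ falls short of $\frac16n^2(n-1)$ by $\frac13n(n-1)$.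

The sum of the three contributions is $c(u)=-\frac13\alpha u^3+G(s(u))+\frac1{12}\alpha^2v(u)^3$. The counting term favors the smaller density, and Section~\ref{sec:sign} shows that the other two never outweigh it.

\subsection{What has to be proved}

The computation above ignores four difficulties.

First, the restriction to a phase matters. With $B=\mathcal{G}_n$ and $p=u_2$, Lemma~\ref{lem:identity} computes $Z$, which by Theorem~\ref{thm:main} exceeds $Z_2(\varepsilon)$ by the factor $e^{n(\Delta+o(1))}$. Section~\ref{sec:local} shows that the Gibbs measure lives on $\mathcal{B}_1(\varepsilon)\cup\mathcal{B}_2(\varepsilon)$ up to an error $e^{-\gamma n^2}$.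

Second, $T(Y)$ is cubic; for Gaussian edges its exponential moment is infinite, since a cubic form outgrows the quadratic cost. Section~\ref{sec:tri} exposes the vertices one at a time. Given the earlier vertices, the new triangles form a quadratic form in independent variables, and the operator norm in the definition of $\mathcal{B}_i(\varepsilon)$ is what makes this form approximately Gaussian.

Third, $|d|^2$ and $T(Y)$ depend on the same variables. The first formula in \eqref{eq:gauss} writes $e^{\frac a{2n}|d|^2}$ as a Gaussian average of exponentials that are linear in the edges (here $\alpha>0$ is used). For a fixed value of the Gaussian vector this only tilts the product measure, so the triangle estimate is proved under arbitrary tilts.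

Fourth, the edges are not Gaussian, and a few vertices might profit from a macroscopically atypical degree. Section~\ref{sec:upper} excludes this, using that $u_i$ is a global maximizer of $L$.

\section{Localization in operator norm}\label{sec:local}

We first record what membership in $\mathcal{B}_i(\varepsilon)$ implies.

\begin{lemma}\label{lem:det}
Let $n\ge2$ and $x\in\mathcal{B}_i(\varepsilon)$. Then $|E_n-u_iN|\le\varepsilon n^2/2$, hence $|E_n/N-u_i|\le\varepsilon n/(n-1)\le2\varepsilon$, and $|6T_n/n^3-u_i^3|\le3\varepsilon+3/n$. In particular $\mathcal{B}_1(\varepsilon)\cap\mathcal{B}_2(\varepsilon)=\emptyset$ if $4\varepsilon<u_2-u_1$.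
\end{lemma}

\begin{proof}
Put $U=u_iJ^\circ$. Then $2|E_n-u_iN|=|\mathbf 1^T(A-U)\mathbf 1|\le\varepsilon n\cdot n$. Multiplying out and using cyclicity of the trace,
\[
\operatorname{tr}A^3-\operatorname{tr}U^3=\operatorname{tr}\,(A-U)(A^2+UA+U^2).
\]
Let $\|\cdot\|_1$ be the trace norm, the sum of the singular values. It satisfies $|\operatorname{tr}MM'|\le\|M\|\,\|M'\|_1$ and $\|MM'\|_1\le\|M\|_F\|M'\|_F$. Since $\|A\|_F,\|U\|_F\le n$, each of $A^2$, $UA$, $U^2$ has trace norm at most $n^2$, and $|\operatorname{tr}A^3-\operatorname{tr}U^3|\le3\varepsilon n^3$. Finally $\operatorname{tr}A^3=6T_n$, and $\operatorname{tr}U^3=u_i^3n(n-1)(n-2)$ differs from $u_i^3n^3$ by at most $3n^2$.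
\end{proof}

For the probabilistic statement we recall the language of graph limits. A \emph{graphon} is a symmetric measurable function $w:[0,1]^2\to[0,1]$. For a bounded symmetric kernel $\phi$ on $[0,1]^2$, the \emph{cut norm} is $\|\phi\|_\square=\sup_{S_1,S_2}|\int_{S_1\times S_2}\phi|$ over measurable $S_1,S_2\subset[0,1]$, and
\[
t(K_3,\phi)=\int\phi(\xi_1,\xi_2)\phi(\xi_2,\xi_3)\phi(\xi_3,\xi_1),\qquad
t(C_4,\phi)=\int\phi(\xi_1,\xi_2)\phi(\xi_2,\xi_3)\phi(\xi_3,\xi_4)\phi(\xi_4,\xi_1).
\]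
If $\mu_j$ are the eigenvalues of the integral operator with kernel $\phi$ on $L^2[0,1]$, then $\sum\mu_j^2=\|\phi\|_2^2$, $\sum\mu_j^3=t(K_3,\phi)$ and $\sum\mu_j^4=t(C_4,\phi)$. The \emph{cut distance} of two graphons is $\delta_\square(w,w')=\inf_\sigma\|w(\sigma\cdot,\sigma\cdot)-w'\|_\square$ over measure-preserving bijections $\sigma$ of $[0,1]$. A graph $x$ gives the step graphon $w_x(\xi,\xi')=A_{\lceil n\xi\rceil,\lceil n\xi'\rceil}$, with $\int w_x=2E_n/n^2$ and $t(K_3,w_x)=6T_n/n^3$, so that $H=n^2\big(\frac\alpha6t(K_3,w_x)+\frac h2\int w_x\big)$. Let $\mathcal{W}^*$ be the set of graphons maximizing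
\[
\mathcal{L}(w)=\frac\alpha6t(K_3,w)+\frac h2\int w-\frac12\int I(w).
\]
By \cite[Theorem 3.2]{CD}, for every $\eta>0$ there are $C_\eta,\gamma_\eta>0$ such that
\begin{equation}\label{eq:CD}
\mathbb{P}_{n;\alpha,h}\big(\delta_\square(w_x,\mathcal{W}^*)>\eta\big)\le C_\eta e^{-\gamma_\eta n^2}.
\end{equation}

\begin{lemma}\label{lem:local}
For each $\varepsilon>0$ there is $\gamma=\gamma(\varepsilon)>0$ such that, for $n$ large,
\[
\mathbb{P}_{n;\alpha,h}\big((\mathcal{B}_1(\varepsilon)\cup\mathcal{B}_2(\varepsilon))^c\big)\le e^{-\gamma n^2}.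
\]
\end{lemma}

\begin{proof}
\emph{The maximizers.} For a graphon $w$, $t(K_3,w)\le\max_j|\mu_j|\sum_j\mu_j^2\le\|w\|_2^3\le\|w\|_3^3=\int w^3$. As $\alpha>0$, this gives $\mathcal{L}(w)\le\int L(w)\le f$, and the constants $u_1,u_2$ attain $f$. If $\mathcal{L}(w)=f$, then $\|w\|_2=\|w\|_3$, so $w$ is almost everywhere equal to a constant $u$, and $L(u)=f$. Thus $\mathcal{W}^*=\{u_1,u_2\}$. A constant is invariant under relabeling, so $\delta_\square(w_x,u_i)=\|w_x-u_i\|_\square$.

\emph{From cut norm to operator norm.} Let $\phi=w_x-u_i$, so $|\phi|\le1$. For fixed $\xi_3,\xi_4$, the integral $\int\phi(\xi_1,\xi_2)\,\phi(\xi_4,\xi_1)\,\phi(\xi_2,\xi_3)\,d\xi_1d\xi_2$ has the form $\int\phi(\xi_1,\xi_2)\chi_1(\xi_1)\chi_2(\xi_2)$ with $|\chi_1|,|\chi_2|\le1$. Split $\chi_1,\chi_2$ into positive and negative parts. Each of the four resulting terms is at most $\|\phi\|_\square$ in absolute value, because a $[0,1]$-valued function $\chi$ is the average $\int_0^1\mathbf 1_{\{\chi>r\}}dr$ of indicators.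 Hence $\max_j\mu_j^4\le t(C_4,\phi)\le4\|\phi\|_\square$. The nonzero eigenvalues of the kernel $\phi$ are those of $(A-u_iJ)/n$. So $\|\phi\|_\square\le\eta$ implies $\|A-u_iJ^\circ\|\le(4\eta)^{1/4}n+1$. Choose $\eta$ with $(4\eta)^{1/4}=\varepsilon/2$; for $n\ge2/\varepsilon$ the event $\delta_\square(w_x,\mathcal{W}^*)\le\eta$ is contained in $\mathcal{B}_1(\varepsilon)\cup\mathcal{B}_2(\varepsilon)$, and \eqref{eq:CD} gives the claim with $\gamma=\gamma_\eta/2$.
\end{proof}

\section{The triangle term under tilted product measures}\label{sec:tri}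

\subsection{Tilted edges}

We use Hoeffding's lemma: a centered random variable $z$ with values in an interval of length $\ell$ satisfies $\mathbb{E}e^{\theta z}\le e^{\theta^2\ell^2/8}$ for real $\theta$. For independent centered $z_j$ with ranges of length $1$ it implies Hoeffding's inequality $\mathbb{P}(|\sum\theta_jz_j|>r)\le2e^{-2r^2/\sum\theta_j^2}$.

Let $\psi(t)=\psi_p(t)=\log\mathbb{E}_pe^{ty_e}$. Tilting the law of $x_e$ by $e^{ty_e-\psi(t)}$ gives a Bernoulli law with some mean $p_t\in(0,1)$, and the derivatives of $\psi$ are the cumulants of $y_e$ under it: $\psi'(t)=p_t-p$, $\psi''(t)=p_t(1-p_t)$, $\psi'''(t)=p_t(1-p_t)(1-2p_t)$. So $0\le\psi''\le\frac14$ and $|\psi'''|\le1$. Since $\psi(0)=\psi'(0)=0$ and $\psi''(0)=v$,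
\begin{equation}\label{eq:psi}
|\psi'(t)|\le\frac{|t|}4,\qquad|\psi''(t)-v|\le|t|,\qquad\Big|\psi(t)-\frac12vt^2\Big|\le\frac{|t|^3}6 .
\end{equation}
For a real array $t=(t_{ij})_{i<j}$ let $Q_t$ be the product law of the edges with density $\exp\sum_{i<j}(t_{ij}y_{ij}-\psi(t_{ij}))$ with respect to $\mathbb{P}_p$, and let $|t|^2=\sum_{i<j}t_{ij}^2$. We write $Q_t[\cdot]$ for expectation. The goal of this section is the following estimate.

\begin{proposition}\label{prop:tri}
There are $C_1$ and $\omega_2$ such that for small $\varepsilon$, $n\ge n(\varepsilon)$, all $p\in(0,1)$ and all arrays $t$: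
\begin{enumerate}
\item[(a)] $Q_t\big[e^{\frac\alpha nT(Y)}\mathbf 1_{\|Y\|\le\varepsilon n}\big]\le\exp\big(n\frac{\alpha^2v^3}{12}+n\omega_2(\varepsilon)+C_1\varepsilon|t|^2\big)$;
\item[(b)] if $|t|^2\le4\alpha n$, then $Q_t\big[e^{\frac\alpha nT(Y)}\mathbf 1_{\|Y\|\le\varepsilon n}\big]\ge\frac12\exp\big(n\frac{\alpha^2v^3}{12}-n\omega_2(\varepsilon)-C_1\varepsilon|t|^2\big)$.
\end{enumerate}
\end{proposition}

A bound on $|t|$ is needed in (b): tilting all edges by the same fixed $t_0\ne0$ moves the mean of $Y$ to $\psi'(t_0)J^\circ$, of norm $|\psi'(t_0)|(n-1)$, outside the event $\|Y\|\le\varepsilon n$ for small $\varepsilon$.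

\subsection{Quadratic forms in independent variables}

Group the triangles by their largest vertex $k$. Those with largest vertex $k$ contribute $\frac12y^TMy$ to $\frac\alpha nT(Y)$, where $y$ collects the edges from $k$ to earlier vertices and $M$ is $\frac\alpha n$ times the centered adjacency matrix of the earlier vertices. If $y$ were Gaussian with covariance $v\,\mathrm{Id}$, then by \eqref{eq:gauss} and $\operatorname{tr}M=0$,
\[
\log\mathbb{E}e^{\frac12y^TMy}=-\tfrac12\log\det(\mathrm{Id}-vM)=\tfrac14v^2\|M\|_F^2+O\big(\|M\|\,\|M\|_F^2\big)\qquad\text{as }\|M\|\to0.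
\]
Here $\|M\|_F\le\alpha$, and $\|M\|\le\alpha\varepsilon$ on the event of interest. There are $n$ such steps and we allow a total error $n\omega(\varepsilon)$, so it suffices to prove the same formula for bounded variables with an error that is $o(1)$, without a rate. A central limit theorem and uniform integrability achieve this. We begin with the integrability.

\begin{lemma}\label{lem:ui}
Let $z_1,\dots,z_k$ be independent and centered with $|z_j|\le1$, and let $M$ be a symmetric $k\times k$ matrix with zero diagonal and $\|M\|^2\le1/32$. Then $\mathbb{E}e^{z^TMz}\le e^{16\|M\|_F^2}$.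
\end{lemma}

\begin{proof}
The decoupling inequality \cite[Theorem 6.1.1]{Ver} states that for independent centered $z_j$, a matrix $M$ with zero diagonal and a convex function $F$, $\mathbb{E}F(z^TMz)\le\mathbb{E}F(4z^TMz')$, where $z'$ is an independent copy of $z$. Hoeffding's lemma with $\ell=2$ gives $\mathbb{E}e^{\theta\cdot z}\le e^{|\theta|^2/2}$. Let $\xi$ be standard Gaussian on $\mathbb{R}^k$, independent of $z'$. Using decoupling, Hoeffding's lemma for $z$, \eqref{eq:gauss}, Hoeffding's lemma for $z'$, and \eqref{eq:gauss} again,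
\[
\mathbb{E}e^{z^TMz}\le\mathbb{E}e^{4z^TMz'}\le\mathbb{E}e^{8|Mz'|^2}=\mathbb{E}e^{4\xi^TMz'}\le\mathbb{E}e^{8|M\xi|^2}=\det(\mathrm{Id}-16M^2)^{-1/2}.
\]
The eigenvalues of $16M^2$ lie in $[0,\frac12]$, where $-\frac12\log(1-r)\le r$, and they sum to $16\|M\|_F^2$.
\end{proof}

\begin{lemma}\label{lem:clt}
There is $\omega_0$ such that the following holds for small $\varepsilon$ and $n\ge n(\varepsilon)$. Let $k\le n$, let $z_1,\dots,z_k$ be independent and centered with $|z_j|\le1$ and variances $\nu_j$, and let $M$ be a symmetric $k\times k$ matrix with zero diagonal, $|M_{jl}|\le4\alpha/n$ and $\|M\|\le4\alpha\varepsilon$. Then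
\[
\Big|\log\mathbb{E}e^{\frac12z^TMz}-\frac14\sum_{j,l}M_{jl}^2\nu_j\nu_l\Big|\le\omega_0(\varepsilon).
\]
\end{lemma}

\begin{proof}
Let $\omega(\varepsilon,n)$ be the supremum of the left side over all admissible data. We show that $\lim_{\varepsilon\to0}\limsup_n\omega(\varepsilon,n)=0$; then $\omega_0(\varepsilon)=\varepsilon+\limsup_n\omega(\varepsilon,n)$ works. Suppose not. Then there are $\delta>0$ and a sequence of admissible data with $\varepsilon\to0$, $n\to\infty$ and left side larger than $\delta$. Let $X=\frac12z^TMz=\sum_{j<l}M_{jl}z_jz_l$. Then $\mathbb{E}X=0$ and $\sigma_{(n)}^2:=\mathbb{E}X^2=\frac12\sum_{j,l}M_{jl}^2\nu_j\nu_l\le8\alpha^2$. Pass to a subsequence with $\sigma_{(n)}^2\to\sigma^2$.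

\emph{Replacement by Gaussians.} Let $\xi_j\sim N(0,\nu_j)$ be independent, and replace $z_j$ by $\xi_j$ for $j=1,\dots,k$ in turn. At step $j$ the form equals $\mathsf A_j+\zeta\,\mathsf B_j$, where $\zeta$ is $z_j$ before and $\xi_j$ after the step, $(\mathsf A_j,\mathsf B_j)$ is independent of $z_j$ and $\xi_j$, and $\mathsf B_j=\sum_lM_{jl}\tilde z_l$ with $\tilde z_l\in\{z_l,\xi_l\}$; there is no $\zeta^2$ term because $M_{jj}=0$. The $\tilde z_l$ are independent and centered with $\mathbb{E}\tilde z_l^2\le1$ and $\mathbb{E}\tilde z_l^4\le3$, so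
\[
\mathbb{E}\mathsf B_j^4\le3\sum_lM_{jl}^4+3\sum_{l\ne l'}M_{jl}^2M_{jl'}^2=3\Big(\sum_lM_{jl}^2\Big)^2\le3\Big(\frac{16\alpha^2}{n}\Big)^2,
\]
and $\mathbb{E}|\mathsf B_j|^3\le Cn^{-3/2}$. Fix $\theta\in\mathbb{R}$. Use $|e^{\mathrm ir}-1-\mathrm ir+\frac12r^2|\le|r|^3/6$ with $r=\theta\zeta\mathsf B_j$. The first two moments of $z_j$ and $\xi_j$ agree, so step $j$ changes the characteristic function at $\theta$ by at most $\frac16|\theta|^3(\mathbb{E}|z_j|^3+\mathbb{E}|\xi_j|^3)\,\mathbb{E}|\mathsf B_j|^3\le C|\theta|^3n^{-3/2}$. The total change over $k\le n$ steps is at most $C|\theta|^3n^{-1/2}\to0$.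

\emph{The Gaussian form.} Let $\mu_1,\dots,\mu_k$ be the eigenvalues of $\Sigma^{1/2}M\Sigma^{1/2}$ with $\Sigma=\operatorname{diag}(\nu_j)$. Then $\frac12\xi^TM\xi$ has the law of $\frac12\sum_j\mu_j\chi_j^2$ with independent standard normal $\chi_j$, and $\sum\mu_j=0$, $\sum\mu_j^2=2\sigma_{(n)}^2$, $\max|\mu_j|\le\|M\|\to0$. Since $|\log(1-r)+r+\frac12r^2|\le|r|^3$ for complex $|r|\le\frac12$, its characteristic function is
\[
\prod_j(1-\mathrm i\theta\mu_j)^{-1/2}=\exp\Big(-\frac{\theta^2}4\sum_j\mu_j^2+O\Big(|\theta|^3\max_j|\mu_j|\sum_j\mu_j^2\Big)\Big)\longrightarrow e^{-\theta^2\sigma^2/2}.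
\]
Hence $X$ converges in law to $N(0,\sigma^2)$.

\emph{Exponential moments.} Once $16\alpha^2\varepsilon^2\le\frac1{32}$, Lemma~\ref{lem:ui} gives $\mathbb{E}e^{2X}\le e^{16\|M\|_F^2}\le e^{256\alpha^2}$. So the variables $e^X$ are bounded in $L^2$, hence uniformly integrable, and $\mathbb{E}e^X\to e^{\sigma^2/2}$. Thus $\log\mathbb{E}e^X-\frac12\sigma_{(n)}^2\to0$, which contradicts the choice of the sequence.
\end{proof}

The entry bound on $M$ was used for the replacement, the norm bound for the Gaussian limit. The latter cannot be dropped: for $M=\frac\alpha nJ^\circ$ and i.i.d.\ $z_j$ of variance $\nu$, $X=\frac\alpha{2n}\big((\sum z_j)^2-\sum z_j^2\big)$ converges in law to $\frac{\alpha\nu}2(\chi^2-1)$ with $\chi$ standard normal, which is not Gaussian.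

Under a tilt the edge variables are no longer centered. The next lemma shows that their means cost at most $C\varepsilon|t|^2$, again because $\|M\|$ is small.

\begin{lemma}\label{lem:vertex}
There is $\omega_1$ such that the following holds for small $\varepsilon$ and $n\ge n(\varepsilon)$. Let $p\in(0,1)$, $k\le n$, $t\in\mathbb{R}^k$, $\lambda\in\{1,2\}$. Under $\mathbb{E}^t$ let $y_1,\dots,y_k$ be independent, $y_j$ having the law of $y_e$ tilted by $e^{t_jy_e-\psi(t_j)}$. Let $M$ be symmetric with zero diagonal, $|M_{jl}|\le\alpha/n$ and $\|M\|\le\alpha\varepsilon$, and put $V=\frac14\sum_{j,l}M_{jl}^2\psi''(t_j)\psi''(t_l)$. Then $0\le V\le\alpha^2/64$ and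
\[
\big|\log\mathbb{E}^te^{\frac\lambda2y^TMy}-\lambda^2V\big|\le\omega_1(\varepsilon)+C\varepsilon|t|^2 .
\]
\end{lemma}

\begin{proof}
The bound on $V$ follows from $\|M\|_F\le\alpha$ and $\psi''\le\frac14$. Write $y=m+z$ with $m_j=\psi'(t_j)$. By \eqref{eq:psi}, $|m|\le|t|/4$. The $z_j=x_j-p_{t_j}$ are centered, have variance $\psi''(t_j)$, satisfy $|z_j|\le1$ and have ranges of length $1$. Then
\[
\tfrac\lambda2y^TMy=\tfrac\lambda2m^TMm+\mathsf A+X,\qquad\mathsf A=\lambda\,m^TMz,\qquad X=\tfrac\lambda2z^TMz .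
\]
The first term is deterministic and at most $\alpha\varepsilon|t|^2/16$ in absolute value. By Hoeffding's lemma, for all real $r$,
\begin{equation}\label{eq:linA}
\log\mathbb{E}^te^{r\mathsf A}\le r^2\lambda^2|Mm|^2/8\le r^2\alpha^2\varepsilon^2|t|^2/32 .
\end{equation}
We separate $\mathsf A$ from $X$ by H\"older's inequality, with an exponent close to $1$ for $X$. Put $\theta=1-\sqrt\varepsilon\ge\frac12$. The matrices $\lambda M/\theta$ and $\lambda\theta M$ are admissible in Lemma~\ref{lem:clt}, so $\log\mathbb{E}^te^{X/\theta}\le\lambda^2V/\theta^2+\omega_0(\varepsilon)$ and $\log\mathbb{E}^te^{\theta X}\ge\theta^2\lambda^2V-\omega_0(\varepsilon)$. With \eqref{eq:linA} for $r=\varepsilon^{-1/2}$,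
\[
\log\mathbb{E}^te^{\mathsf A+X}\le\sqrt\varepsilon\log\mathbb{E}^te^{\mathsf A/\sqrt\varepsilon}+\theta\log\mathbb{E}^te^{X/\theta}\le C\varepsilon^{3/2}|t|^2+\lambda^2V/\theta+\omega_0(\varepsilon).
\]
In the other direction, $\mathbb{E}^te^{\theta X}=\mathbb{E}^t[e^{\theta(\mathsf A+X)}e^{-\theta\mathsf A}]\le(\mathbb{E}^te^{\mathsf A+X})^\theta(\mathbb{E}^te^{-\theta\mathsf A/\sqrt\varepsilon})^{\sqrt\varepsilon}$, and \eqref{eq:linA} for $r=-\theta\varepsilon^{-1/2}$ gives
\[
\log\mathbb{E}^te^{\mathsf A+X}\ge\theta\lambda^2V-2\omega_0(\varepsilon)-C\varepsilon^{3/2}|t|^2 .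
\]
As $\lambda^2V\le\alpha^2/16$ and $1-\theta\le1/\theta-1\le2\sqrt\varepsilon$, we may take $\omega_1=2\omega_0+\alpha^2\sqrt\varepsilon/8$.
\end{proof}

\subsection{Vertex exposure}

Let $Y_k$ be the upper-left $k\times k$ block of $Y$, and for $1\le k\le n$ put
\[
y_k=(y_{jk})_{j<k},\quad t_k=(t_{jk})_{j<k},\quad X_k=\frac{\alpha}{2n}y_k^TY_{k-1}y_k,\quad\zeta_k=Q_t[e^{X_k}\mid Y_{k-1}],\quad\mathcal{E}_k=\{\|Y_k\|\le\varepsilon n\},
\]
with $\mathcal{E}_0$ the whole space. Then $\frac\alpha nT(Y)=\sum_kX_k$ and $|t|^2=\sum_k|t_k|^2$; the vector $y_k$ is independent of $Y_{k-1}$ under $Q_t$; and $\mathcal{E}_n\subset\mathcal{E}_{n-1}\subset\cdots$, since passing to a principal submatrix does not increase the norm.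

\begin{lemma}\label{lem:step}
There are $C_1$ and $\omega_2$ such that for small $\varepsilon$, $n\ge n(\varepsilon)$, all $p$ and $t$, there are deterministic numbers $\zeta_k^-\le\zeta_k^+$ with $\zeta_k^-\le\zeta_k\le\zeta_k^+$ on $\mathcal{E}_{k-1}$ and
\[
\Big|\sum_{k=1}^n\log\zeta_k^\pm-n\frac{\alpha^2v^3}{12}\Big|\le n\omega_2(\varepsilon)+C_1\varepsilon|t|^2 .
\]
\end{lemma}

\begin{proof}
On $\mathcal{E}_{k-1}$ the matrix $M=\frac\alpha nY_{k-1}$ satisfies the hypotheses of Lemma~\ref{lem:vertex}, so $|\log\zeta_k-V|\le\omega_1(\varepsilon)+C\varepsilon|t_k|^2$. It remains to evaluate $V$. By \eqref{eq:psi}, $|\psi''(r)\psi''(r')-v^2|\le\psi''(r')|\psi''(r)-v|+v|\psi''(r')-v|\le\frac14(|r|+|r'|)$, and $\sum_lM_{jl}^2\le\alpha^2/n$ for each $j$. Therefore $|V-\frac14v^2\|M\|_F^2|\le\frac{\alpha^2}{8n}\sum_{j<k}|t_{jk}|$. By \eqref{eq:ysq}, $\|Y_{k-1}\|_F^2=(k-1)(k-2)v+(1-2p)\mathbf 1^TY_{k-1}\mathbf 1$, where $|\mathbf 1^TY_{k-1}\mathbf 1|\le\varepsilon n^2$ on $\mathcal{E}_{k-1}$ and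 $0\le k^2-(k-1)(k-2)\le3n$. Altogether, on $\mathcal{E}_{k-1}$,
\[
\Big|\log\zeta_k-\frac{\alpha^2v^3k^2}{4n^2}\Big|\le r_k:=\omega_1(\varepsilon)+C\varepsilon+\frac Cn+C\varepsilon|t_k|^2+\frac Cn\sum_{j<k}|t_{jk}| .
\]
Put $\log\zeta_k^\pm=\frac{\alpha^2v^3k^2}{4n^2}\pm r_k$. We have $\sum_{k\le n}k^2/(4n^2)=n/12+O(1)$. From $|r|/n\le\frac\varepsilon2r^2+\frac1{2\varepsilon n^2}$ we get $\frac1n\sum_{j<k}|t_{jk}|$ summed over $k$ is at most $\frac\varepsilon2|t|^2+\frac1{4\varepsilon}$. The terms $O(1)$ and $C/\varepsilon$ are at most $\varepsilon n$ for $n\ge n(\varepsilon)$.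
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tri}]
(a) For each $k$, use $\mathbf 1_{\mathcal{E}_k}\le\mathbf 1_{\mathcal{E}_{k-1}}$ and condition on $Y_{k-1}$:
\[
Q_t\Big[e^{\sum_{l\le k}X_l}\mathbf 1_{\mathcal{E}_k}\Big]\le Q_t\Big[e^{\sum_{l<k}X_l}\mathbf 1_{\mathcal{E}_{k-1}}\zeta_k\Big]\le\zeta_k^+\,Q_t\Big[e^{\sum_{l<k}X_l}\mathbf 1_{\mathcal{E}_{k-1}}\Big].
\]
Iterating from $k=n$ down to $k=1$ bounds the expectation by $\prod_k\zeta_k^+$.

(b) For a lower bound the indicator cannot be relaxed. Instead we change the measure so that the factor $e^{X_k}$ is absorbed at each step, and show that the new measure stays in $\mathcal{E}_n$. Let $\Pi_k=\prod_{l\le k}e^{X_l}/\zeta_l$. Each factor has conditional mean $1$ given $Y_{l-1}$, so $(\Pi_k)$ is a mean-one martingale under $Q_t$. Let $Q'$ be the probability with density $\Pi_n$; for an event $F$ determined by $Y_k$, $Q'(F)=Q_t[\Pi_k\mathbf 1_F]$. Since $\mathcal{E}_n\subset\mathcal{E}_{k-1}$ for all $k$,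
\[
Q_t\big[e^{\frac\alpha nT(Y)}\mathbf 1_{\mathcal{E}_n}\big]=Q'\Big[\prod_k\zeta_k\,\mathbf 1_{\mathcal{E}_n}\Big]\ge Q'(\mathcal{E}_n)\prod_k\zeta_k^- ,
\]
and it suffices to prove $Q'(\mathcal{E}_n^c)\le\frac12$. The density $\Pi_k$ is controlled only as long as the earlier events $\mathcal{E}_l$ hold, so we decompose by the first exit, $\mathcal{E}_n^c=\bigcup_{k\le n}(\mathcal{E}_{k-1}\cap\mathcal{E}_k^c)$. By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:CS}
Q'(\mathcal{E}_{k-1}\cap\mathcal{E}_k^c)\le Q_t\big[\Pi_k^2\mathbf 1_{\mathcal{E}_{k-1}}\big]^{1/2}\,Q_t(\mathcal{E}_k^c)^{1/2}.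
\end{equation}
We show that the first factor is $e^{O(n)}$ and the second is $e^{-\varepsilon^2n^2/32+O(n)}$.

On $\mathcal{E}_{l-1}$, Lemma~\ref{lem:vertex} with $\lambda=2$ in the numerator and $\lambda=1$ in the denominator gives
\[
Q_t[e^{2X_l}\mid Y_{l-1}]/\zeta_l^2\le\exp\big(2V+3\omega_1(\varepsilon)+3C\varepsilon|t_l|^2\big)\le e^{C(1+|t_l|^2)} .
\]
Integrating out the vertices $k,k-1,\dots,1$ as in (a), we find $Q_t[\Pi_k^2\mathbf 1_{\mathcal{E}_{k-1}}]\le e^{C(n+|t|^2)}\le e^{Cn}$.

Under $Q_t$ write $Y_k=m+Z_k$, with $m$ the matrix of means $\psi'(t_{ij})$. By \eqref{eq:psi}, $\|m\|\le\|m\|_F\le\frac14(2|t|^2)^{1/2}\le C\sqrt n\le\varepsilon n/2$ for $n\ge n(\varepsilon)$. So $\mathcal{E}_k^c\subset\{\|Z_k\|>\varepsilon n/2\}$. Take a maximal $\frac14$-separated subset $\mathcal{N}$ of the unit sphere of $\mathbb{R}^k$. Every unit vector is within $\frac14$ of $\mathcal{N}$, and $|\mathcal{N}|\le9^k$, because the balls of radius $\frac18$ around points of $\mathcal{N}$ are disjoint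 and lie in the ball of radius $\frac98$. If $w_0$ is a unit vector with $|w_0^TZ_kw_0|=\|Z_k\|$ and $w\in\mathcal{N}$ is within $\frac14$ of it, then $|w_0^TZ_kw_0-w^TZ_kw|\le2\cdot\frac14\|Z_k\|$; hence $\|Z_k\|\le2\max_{w\in\mathcal{N}}|w^TZ_kw|$. Now $w^TZ_kw=\sum_{i<j}2w_iw_jz_{ij}$ with independent centered $z_{ij}$ of range $1$, and $\sum_{i<j}4w_i^2w_j^2\le2$. Hoeffding's inequality with $r=\varepsilon n/4$ gives $Q_t(\mathcal{E}_k^c)\le2\cdot9^ne^{-\varepsilon^2n^2/16}$. Summing \eqref{eq:CS} over $k$,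
\[
Q'(\mathcal{E}_n^c)\le n\,e^{Cn}(2\cdot9^n)^{1/2}e^{-\varepsilon^2n^2/32}\le\tfrac12\qquad\text{for }n\ge n(\varepsilon).\qedhere
\]
\end{proof}

\section{The upper bound}\label{sec:upper}

Both bounds start from the same linearization. Let $g$ be standard Gaussian on $\mathbf 1^\perp\subset\mathbb{R}^n$, independent of the graph, let $d^\perp$ be the projection of $d$ on $\mathbf 1^\perp$, and put $t_{ij}(g)=\sqrt{a/n}\,(g_i+g_j)$. Since $g\cdot d=\sum_{i<j}(g_i+g_j)y_{ij}$, \eqref{eq:gauss} gives $e^{\frac a{2n}|d^\perp|^2}=\mathbb{E}_g\exp\sum_{i<j}t_{ij}(g)y_{ij}$. So for every nonnegative function $F$ of the graph,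
\begin{equation}\label{eq:HS}
\mathbb{E}_p\big[e^{\frac a{2n}|d^\perp|^2}F\big]=\mathbb{E}_g\Big[e^{\sum_{i<j}\psi(t_{ij}(g))}\,Q_{t(g)}[F]\Big].
\end{equation}
For any index set $K$ one has $\sum_{i<j;\,i,j\in K}(g_i+g_j)^2=(|K|-2)\sum_{K}g_i^2+(\sum_Kg_i)^2$. With $K=\{1,\dots,n\}$ and $\sum_ig_i=0$,
\begin{equation}\label{eq:tnorm}
|t(g)|^2=a\Big(1-\frac2n\Big)|g|^2 .
\end{equation}
If $\psi(t)$ were $\frac12vt^2$, the Gaussian integral of $e^{\sum\psi}$ would be the second factor of \eqref{eq:modes}. This approximation is good when all $|g_i|$ are $o(\sqrt n)$. A coordinate $g_i$ of order $\sqrt n$ tilts all edges at vertex $i$ by a constant amount and changes its degree by order $n$. For such coordinates we need a global quadratic bound on $\psi$ that keeps the Gaussian integral convergent.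

\subsection{The sub-Gaussian constant}

Let $\sigma_p^2=\sup_{t\ne0}2\psi_p(t)/t^2$. One large coordinate $g_i$ contributes about $n\psi(\sqrt{a/n}\,g_i)\le\frac12a\sigma_p^2g_i^2$, so we need $\alpha p\,\sigma_p^2<1$. The bound $\sigma_p^2\le\frac14$ from $\psi''\le\frac14$ gives only $\alpha p/4$, which deteriorates as $\alpha$ grows. The variational problem gives a bound that is uniform along the curve.

\begin{lemma}\label{lem:subg}
For $u\in\{u_1,u_2\}$, $\alpha u\,\sigma_u^2\le\frac34$. For small $\varepsilon$ and $|p-u|\le2\varepsilon$, $\alpha p\,\sigma_p^2\le\frac45$.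
\end{lemma}

\begin{proof}
For $r\in[-u,1-u]$ let $D(r)=I(u+r)-I(u)-I'(u)r$; this is the relative entropy of the Bernoulli law with mean $u+r$ with respect to the one with mean $u$. The Gibbs variational principle states that $\psi_u(t)=\max_r\,(tr-D(r))$, with the maximum at the tilted law, $r=\psi_u'(t)$. Since $u$ is a global maximizer, $L(u+r)\le L(u)$, that is, $I(u+r)-I(u)\ge\frac\alpha3(3u^2r+3ur^2+r^3)+hr$. Since $L'(u)=0$, $I'(u)=h+\alpha u^2$. Subtracting, and then using $r\ge-u$,
\begin{equation}\label{eq:D}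
D(r)\ge\alpha ur^2+\tfrac\alpha3r^3\ge\tfrac23\alpha u\,r^2 .
\end{equation}
Hence $\psi_u(t)\le\max_r(tr-\frac23\alpha ur^2)=\frac{t^2}2\cdot\frac3{4\alpha u}$.

For the second claim we show that $p\mapsto\sigma_p^2$ is continuous on $(0,1)$. By Taylor's formula $\psi_p(t)/t^2=\int_0^1(1-r)\psi_p''(rt)\,dr$, which extends to a jointly continuous function on $(0,1)\times\mathbb{R}$ with value $v(p)/2$ at $t=0$. Also $\psi_p(t)/t^2\le1/|t|$, because $|y_e|\le1$. If $p$ ranges over a compact interval on which $v(p)\ge v_0>0$, the supremum is therefore attained in $|t|\le2/v_0$, and a maximum of a jointly continuous function over a fixed compact set is continuous in $p$.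
\end{proof}

In terms of graphs, changing the degree of one vertex by $rn$ gains about $\frac a{2n}(rn)^2=\frac12\alpha ur^2n$ from the term $|d|^2$ and costs about $nD(r)$. Inequality \eqref{eq:D} says that the cost is larger by a fixed factor.

\begin{remark}
The direction $\mathbf 1$ has to be treated differently. For $g$ a multiple of $\mathbf 1$ one computes $|t(g)|^2=2a(1-\frac1n)|g|^2$, so the same argument would need $2\alpha u\sigma_u^2<1$. This fails for $u=u_2$: at $r=u_1-u_2<0$ the first inequality in \eqref{eq:D} is an equality, so $D(r)<\alpha ur^2$, and $t=2\alpha ur$ gives $\psi_u(t)\ge tr-D(r)>t^2/(4\alpha u)$. The direction $\mathbf 1$ leads to the other phase. We remove it by fixing the edge number, at the price of a factor $N+1=e^{o(n)}$.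
\end{remark}

\subsection{The Gaussian integral}

\begin{proposition}\label{prop:upper}
There is $\omega_3$ such that for small $\varepsilon$ and $i=1,2$,
\[
\limsup_{n\to\infty}\frac1n\big(\log Z_i(\varepsilon)-n(n-1)f\big)\le c(u_i)+\omega_3(\varepsilon).
\]
\end{proposition}

\begin{proof}
Let $u=u_i$, and let $\varepsilon$ be so small that $[u-2\varepsilon,u+2\varepsilon]\subset(0,1)$, that Lemma~\ref{lem:subg} applies, and that, for $|p-u|\le2\varepsilon$,
\begin{equation}\label{eq:epschoice}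
4C_1\alpha\varepsilon\le\tfrac1{20},\qquad\beta_p:=s(p)+\alpha p\,(1+4C_1)\varepsilon\le\tfrac{17}{20};
\end{equation}
the last condition can be met because $s(u)<\frac12$.

\emph{Fixing the edge number.} Let $x\in\mathcal{B}_i(\varepsilon)$ and $p=E_n(x)/N$. By Lemma~\ref{lem:det} and $\|J^\circ\|=n-1$, we have $|p-u|\le2\varepsilon$ and $\|A-pJ^\circ\|\le\varepsilon n+|p-u|(n-1)\le2\varepsilon n$. Split $\mathcal{B}_i(\varepsilon)$ according to the at most $N+1$ values of $p$ and apply Lemma~\ref{lem:identity} to each part with its own $p$. There $S=0$, so $d=d^\perp$. With $L(p)\le f$,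
\begin{equation}\label{eq:split}
Z_i(\varepsilon)\le(N+1)\,e^{n(n-1)f}\sup_{|p-u|\le2\varepsilon}e^{-(n-1)b(p)}\,\mathbb{E}_p\Big[e^{\frac a{2n}|d^\perp|^2+\frac\alpha nT(Y)}\mathbf 1_{\|Y\|\le2\varepsilon n}\Big],
\end{equation}
where the constraint $S=0$ has been dropped after replacing $d$ by $d^\perp$. By \eqref{eq:HS}, Proposition~\ref{prop:tri}(a) with $2\varepsilon$ in place of $\varepsilon$, and \eqref{eq:tnorm}, the expectation in \eqref{eq:split} is at most
\[
e^{n(\alpha^2v^3/12+\omega_2(2\varepsilon))}\,\mathbb{E}_ge^{\Psi(g)},\qquad\Psi(g)=\sum_{i<j}\psi(t_{ij}(g))+2C_1\varepsilon a|g|^2 .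
\]

\emph{The region $|g|^2>80n$.} By Lemma~\ref{lem:subg}, \eqref{eq:tnorm} and \eqref{eq:epschoice}, $\Psi(g)\le(\frac12a\sigma_p^2+2C_1\varepsilon a)|g|^2\le\frac{17}{40}|g|^2$. On this region $e^{\frac{17}{40}|g|^2}\le e^{-2n}e^{\frac{18}{40}|g|^2}$, and \eqref{eq:gauss} bounds the contribution by $e^{-2n}10^{(n-1)/2}\le1$.

\emph{The region $|g|^2\le80n$.} Here only boundedly many coordinates are large. Let $\rho=\varepsilon/(2\sqrt\alpha)$ and $\mathcal{J}(g)=\{i:|g_i|>\rho\sqrt n\}$. Then $|\mathcal{J}(g)|\le\ell:=\lfloor80/\rho^2\rfloor$. Fix $g$ and write $\mathcal{J}=\mathcal{J}(g)$. If $i,j\notin\mathcal{J}$, then $|t_{ij}|\le2\rho\sqrt a\le\varepsilon$, and \eqref{eq:psi} gives $\psi(t_{ij})\le\frac12(v+\varepsilon)t_{ij}^2$. For pairs meeting $\mathcal{J}$ we use $\psi(t_{ij})\le\frac12\sigma_p^2t_{ij}^2$. Since $\sum_{i\notin\mathcal{J}}g_i=-\sum_{i\in\mathcal{J}}g_i$ has square at most $|\mathcal{J}||g|^2$,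
\[
\sum_{i<j;\ i,j\notin\mathcal{J}}(g_i+g_j)^2\le n\sum_{i\notin\mathcal{J}}g_i^2+\ell|g|^2 .
\]
The sum over pairs meeting $\mathcal{J}$ is at most
\[
\sum_{i\in\mathcal{J}}\sum_{j=1}^n(g_i+g_j)^2=n\sum_{i\in\mathcal{J}}g_i^2+|\mathcal{J}||g|^2 ,
\]
where the cross terms vanish because $\sum_jg_j=0$. Multiply by $a/n$ and by the coefficients $\frac12(v+\varepsilon)$ and $\frac12\sigma_p^2$, both at most $\frac12$. The two terms $\ell|g|^2$ contribute at most $80\alpha\ell$, and
\[
\Psi(g)\le\tfrac12g^T\Lambda_{\mathcal{J}}g+80\alpha\ell ,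
\]
where $\Lambda_{\mathcal{J}}$ is diagonal with entries $a(v+\varepsilon)+4C_1\varepsilon a=\beta_p$ off $\mathcal{J}$ and $a\sigma_p^2+4C_1\varepsilon a\le\frac45+\frac1{20}=\frac{17}{20}$ on $\mathcal{J}$.

For a fixed set $\mathcal{J}$ we integrate over all of $\mathbf 1^\perp$. Let $\chi$ be standard normal, independent of $g$; then $\xi=g+\chi\mathbf 1/\sqrt n$ is standard Gaussian on $\mathbb{R}^n$ and $g=\mathbb{E}[\xi\mid g]$. The function $\xi\mapsto e^{\frac12\xi^T\Lambda_{\mathcal{J}}\xi}$ is convex, so Jensen's inequality and \eqref{eq:gauss} give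
\[
\mathbb{E}_ge^{\frac12g^T\Lambda_{\mathcal{J}}g}\le\mathbb{E}e^{\frac12\xi^T\Lambda_{\mathcal{J}}\xi}\le(20/3)^{\ell/2}(1-\beta_p)^{-n/2}.
\]
There are at most $(n+1)^\ell$ sets $\mathcal{J}$ with $|\mathcal{J}|\le\ell$. Adding both regions,
\[
\mathbb{E}_ge^{\Psi(g)}\le2(n+1)^\ell e^{80\alpha\ell}(20/3)^{\ell/2}(1-\beta_p)^{-n/2}.
\]

\emph{Conclusion.} For fixed $\varepsilon$ the number $\ell$ is fixed, so the prefactors are $e^{O(\log n)}$ uniformly in $p$. The $\limsup$ in the proposition is at most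
\[
\omega_2(2\varepsilon)+\sup_{|p-u|\le2\varepsilon}\Big(-b(p)+\frac{\alpha^2v(p)^3}{12}-\frac12\log(1-\beta_p)\Big),
\]
and by continuity this tends to $-b(u)+\frac{\alpha^2v(u)^3}{12}-\frac12\log(1-s(u))=c(u)$ as $\varepsilon\to0$.
\end{proof}

\section{The lower bound}\label{sec:lower}

For a lower bound we may discard the atypical values of $g$, so no sub-Gaussian estimate is needed. The constraint $S=0$, however, can no longer be dropped for free, and we use the second way of removing the linear term.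

\begin{proposition}\label{prop:lower}
There is $\omega_4$ such that for small $\varepsilon$ and $i=1,2$,
\[
\liminf_{n\to\infty}\frac1n\big(\log Z_i(\varepsilon)-n(n-1)f\big)\ge c(u_i)-\omega_4(\varepsilon).
\]
\end{proposition}

\begin{proof}
Take $p=u=u_i$, so $a=\alpha u$, $s=av=s_i<\frac12$, $L(p)=f$, $L'(p)=0$ and $\mathcal{B}_i(\varepsilon)=\{\|Y\|\le\varepsilon n\}$. On this event $|aS/n|\le\alpha\varepsilon n/2$ by Lemma~\ref{lem:det}, and always $|d|\ge|d^\perp|$. Lemma~\ref{lem:identity} and \eqref{eq:HS} give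
\[
Z_i(\varepsilon)\ge e^{n(n-1)f-(n-1)b(u)-\alpha\varepsilon n/2}\;\mathbb{E}_g\Big[e^{\sum_{i<j}\psi(t_{ij}(g))}\,Q_{t(g)}\big[e^{\frac\alpha nT(Y)}\mathbf 1_{\|Y\|\le\varepsilon n}\big]\Big].
\]
The weight $e^{\sum\psi}\approx e^{s|g|^2/2}$ inflates the variance of $g$ by the factor $(1-s)^{-1}$. We restrict the integral to a set that is typical for the inflated law,
\[
\Gamma=\Big\{g\in\mathbf 1^\perp:\ \max_j|g_j|\le n^{1/8},\ |g|^2\le\frac{2n}{1-s}\Big\}.
\]
For $g\in\Gamma$, \eqref{eq:tnorm} gives $|t(g)|^2\le2an/(1-s)\le4\alpha n$. By Proposition~\ref{prop:tri}(b), the inner expectation is at least $\frac12\exp n\big(\frac{\alpha^2v^3}{12}-\omega_2(\varepsilon)-4\alpha C_1\varepsilon\big)$.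

On $\Gamma$ every tilt satisfies $|t_{ij}|\le2\sqrt\alpha\,n^{-3/8}$, so \eqref{eq:psi} and \eqref{eq:tnorm} give
\[
\sum_{i<j}\psi(t_{ij})\ge\tfrac12\beta_n|g|^2,\qquad\beta_n=\big(v-\sqrt\alpha\,n^{-3/8}\big)\,a\,\big(1-\tfrac2n\big)\to s .
\]
Multiplying the standard Gaussian density on the $(n-1)$-dimensional space $\mathbf 1^\perp$ by $e^{\frac12\beta_n|g|^2}$ and rescaling,
\[
\mathbb{E}_g\big[e^{\frac12\beta_n|g|^2}\mathbf 1_\Gamma(g)\big]=(1-\beta_n)^{-(n-1)/2}\;\mathbb{P}\big((1-\beta_n)^{-1/2}g\in\Gamma\big).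
\]
The probability tends to $1$. Indeed, each $g_j$ is a centered Gaussian of variance at most $1$, so $\mathbb{P}(\max_j|g_j|>(1-\beta_n)^{1/2}n^{1/8})\le2n\,e^{-(1-\beta_n)n^{1/4}/2}\to0$; and $|g|^2/n\to1$ in probability, while the second condition reads $|g|^2/n\le2(1-\beta_n)/(1-s)$, whose right side tends to $2$. Collecting the factors, the $\liminf$ is at least $-b(u)-\frac12\log(1-s)+\frac{\alpha^2v^3}{12}-\omega_4(\varepsilon)=c(u)-\omega_4(\varepsilon)$ with $\omega_4=\omega_2+(4C_1+\frac12)\alpha\varepsilon$.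
\end{proof}

\section{The sign of $\Delta$}\label{sec:sign}

The maximizers $u_1,u_2$ are not explicit. The proof of Theorem~\ref{thm:main}(b) uses only that they lie on opposite sides of $\frac23$ and that $s_1,s_2<\frac12$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
\emph{Position of the maximizers.} The function $s(u)=\alpha u^2(1-u)$ has derivative $\alpha u(2-3u)$; it increases on $(0,\frac23)$ from $0$, decreases on $(\frac23,1)$ to $0$, and $s(\frac23)=\frac4{27}\alpha>\frac12$ because $\alpha>\frac{27}8$. So $\{s<\frac12\}$ consists of two intervals $(0,r_1)$ and $(r_2,1)$ with $r_1<\frac23<r_2$. By \eqref{eq:Lpp}, $L'$ is strictly decreasing on each and vanishes at most once there. Both $u_i$ are zeros of $L'$ in $\{s<\frac12\}$. Hence $u_1<\frac23<u_2$.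

\emph{The counting and degree terms.} With $G$ as in \eqref{eq:G},
\[
\Delta=\frac\alpha3(u_2^3-u_1^3)-\big(G(s_2)-G(s_1)\big)-\frac{\alpha^2}{12}(v_2^3-v_1^3).
\]
On $(0,\frac12)$, $G'(s)=\frac s{2(1-s)}\in(0,\frac12)$, so $G(s_2)-G(s_1)\le\frac12\max(0,s_2-s_1)$. The first two terms of $\Delta$ together are thus at least $\alpha\min(P,Q)$, where
\[
P=\tfrac13(u_2^3-u_1^3),\qquad Q=P-\tfrac12\big(u_2^2-u_2^3-u_1^2+u_1^3\big)=\tfrac56(u_2^3-u_1^3)-\tfrac12(u_2^2-u_1^2).
\]
First, $P\ge\frac13u_2^2(u_2-u_1)\ge\frac4{27}(u_2-u_1)$. Next, $Q=(u_2-u_1)F(u_1,u_2)$ with $F(\xi,\eta)=\frac56(\xi^2+\xi\eta+\eta^2)-\frac12(\xi+\eta)$. For $\xi\ge0$ and $\eta\ge\frac23$, $\partial_\eta F=\frac56(\xi+2\eta)-\frac12\ge\frac{10}9-\frac12>0$, and $F(\xi,\frac23)=\frac56\xi^2+\frac1{18}\xi+\frac1{27}\ge\frac1{27}$. Therefore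
\begin{equation}\label{eq:Deltalb}
\Delta\ge\frac{\alpha(u_2-u_1)}{27}-\frac{\alpha^2}{12}(v_2^3-v_1^3).
\end{equation}

\emph{The triangle term.} If $v_2\le v_1$, \eqref{eq:Deltalb} gives $\Delta>0$. Suppose $v_2>v_1$. As $v(u)=\frac14-(u-\frac12)^2$, this means $|u_1-\frac12|>u_2-\frac12$. Since $u_1<u_2$, it forces $\frac12-u_1>u_2-\frac12$, so $u_1<1-u_2<\frac13$. Then $u_2-u_1>\frac13$, and the first term in \eqref{eq:Deltalb} exceeds $\alpha/81$. On the other hand $\alpha^2v_2^3=\alpha\cdot s_2\cdot u_2(1-u_2)^2$. The function $u(1-u)^2$ has derivative $(1-u)(1-3u)\le0$ on $[\frac13,1]$ and equals $\frac2{27}$ at $\frac23$. So $\alpha^2v_2^3\le\alpha\cdot\frac12\cdot\frac2{27}$, the second term in \eqref{eq:Deltalb} is at most $\alpha/324<\alpha/81$, and $\Delta>0$.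
\end{proof}

\section{Proofs of the remaining statements}\label{sec:final}

Propositions~\ref{prop:upper} and \ref{prop:lower} leave a gap $\omega_3(\varepsilon)+\omega_4(\varepsilon)$ at fixed $\varepsilon$. Localization closes it: shrinking $\varepsilon$ removes only a fraction $e^{-\gamma n^2}$ of the total weight. We do this at once for the shifted parameters. Let $\varepsilon_0=(u_2-u_1)/4$, and for $\lambda\in\mathbb{R}$ put
\[
\mathbb{P}^\lambda_n=\mathbb{P}_{n;\alpha,h+\lambda/n},\qquad Z_i^\lambda(\varepsilon)=\sum_{x\in\mathcal{B}_i(\varepsilon)}e^{H(x)+\lambda E_n(x)/n},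
\]
where $H$, $u_i$ and $\mathcal{B}_i(\varepsilon)$ refer to the unshifted point $(\alpha,h)\in\mathcal{M}^{rs}$. By Lemma~\ref{lem:det}, for $\varepsilon'<\varepsilon<\varepsilon_0$ the set $\mathcal{B}_i(\varepsilon)$ is disjoint from the other well of radius $\varepsilon'$, so
\begin{equation}\label{eq:shell}
\mathcal{B}_i(\varepsilon)\setminus\mathcal{B}_i(\varepsilon')\subset\big(\mathcal{B}_1(\varepsilon')\cup\mathcal{B}_2(\varepsilon')\big)^c .
\end{equation}
Since $|\lambda E_n/n|\le|\lambda|n/2$, the density of $\mathbb{P}^\lambda_n$ with respect to $\mathbb{P}^0_n$ is at most $e^{|\lambda|n}$, and Lemma~\ref{lem:local} gives, for each $\varepsilon>0$ and large $n$, uniformly in $\lambda$,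
\begin{equation}\label{eq:locshift}
\mathbb{P}^\lambda_n\big((\mathcal{B}_1(\varepsilon)\cup\mathcal{B}_2(\varepsilon))^c\big)\le e^{|\lambda|n-\gamma(\varepsilon)n^2}.
\end{equation}

\begin{lemma}\label{lem:wells}
For fixed $\lambda\in\mathbb{R}$, $\varepsilon\in(0,\varepsilon_0)$ and $i=1,2$,
\[
\log Z_i^\lambda(\varepsilon)=n(n-1)f+n\big(c(u_i)+\tfrac12\lambda u_i\big)+o(n).
\]
\end{lemma}

\begin{proof}
Let $\varepsilon'<\varepsilon$ be so small that Propositions~\ref{prop:upper} and \ref{prop:lower} apply. On $\mathcal{B}_i(\varepsilon')$, Lemma~\ref{lem:det} gives $|\lambda E_n/n-\lambda u_i(n-1)/2|\le|\lambda|\varepsilon'n/2$. Hence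
\begin{equation}\label{eq:epsprime}
\limsup_n\Big|\frac1n\big(\log Z_i^\lambda(\varepsilon')-n(n-1)f\big)-c(u_i)-\frac{\lambda u_i}2\Big|\le|\omega_3(\varepsilon')|+|\omega_4(\varepsilon')|+\frac{|\lambda|\varepsilon'}2 .
\end{equation}
By Lemma~\ref{lem:local} and Proposition~\ref{prop:upper}, $Z\le2(Z_1(\varepsilon')+Z_2(\varepsilon'))\le e^{n(n-1)f+O(n)}$. By \eqref{eq:shell} and Lemma~\ref{lem:local},
\[
Z_i^\lambda(\varepsilon')\le Z_i^\lambda(\varepsilon)\le Z_i^\lambda(\varepsilon')+e^{|\lambda|n/2-\gamma(\varepsilon')n^2}Z .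
\]
The last term is $e^{n(n-1)f-\gamma(\varepsilon')n^2+O(n)}$, while $Z_i^\lambda(\varepsilon')\ge e^{n(n-1)f-O(n)}$ by \eqref{eq:epsprime}. So $Z_i^\lambda(\varepsilon)=(1+o(1))Z_i^\lambda(\varepsilon')$, and \eqref{eq:epsprime} holds with $Z_i^\lambda(\varepsilon)$ on the left. The left side no longer depends on $\varepsilon'$; let $\varepsilon'\to0$.
\end{proof}

The case $\lambda=0$ is Theorem~\ref{thm:main}(a). For general fixed $\lambda$ and $\varepsilon<\varepsilon_0$, the lemma gives
\begin{equation}\label{eq:ratio}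
\frac1n\log\frac{\mathbb{P}^\lambda_n(\mathcal{B}_2(\varepsilon))}{\mathbb{P}^\lambda_n(\mathcal{B}_1(\varepsilon))}\longrightarrow-\Delta+\frac\lambda2(u_2-u_1)=\frac{u_2-u_1}2(\lambda-\lambda_c),
\end{equation}
and the two probabilities add up to $1-o(1)$ by \eqref{eq:locshift} and disjointness.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Take $\lambda=0$. The limit in \eqref{eq:ratio} is $-\Delta<0$, so $\mathbb{P}_{n;\alpha,h}(\mathcal{B}_1(\varepsilon))\to1$ and then $\frac1n\log\mathbb{P}_{n;\alpha,h}(\mathcal{B}_2(\varepsilon))\to-\Delta$, for every $\varepsilon<\varepsilon_0$. On $\mathcal{B}_1(\varepsilon)$, $|6T_n/n^3-u_1^3|\le3\varepsilon+3/n$ by Lemma~\ref{lem:det}. As $\varepsilon$ is arbitrarily small, $6T_n/n^3\to u_1^3$ in probability.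
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:shift}]
Let $h=q$. By \eqref{eq:ratio}, for every $\varepsilon<\varepsilon_0$ we have $\mathbb{P}^\lambda_n(\mathcal{B}_1(\varepsilon))\to1$ if $\lambda<\lambda_c$ and $\mathbb{P}^\lambda_n(\mathcal{B}_2(\varepsilon))\to1$ if $\lambda>\lambda_c$. Lemma~\ref{lem:det} gives the first claim.

The error $o(n)$ in Lemma~\ref{lem:wells} does not determine the weights at $\lambda=\lambda_c$, so for the second claim we choose the parameter by continuity. Fix $\varepsilon<\varepsilon_0$ and $\kappa'\in(0,1)$, and let $\pi_n(\lambda)=\mathbb{P}^\lambda_n(\mathcal{B}_2(\varepsilon))$, a ratio of finite sums of exponentials and hence continuous in $\lambda$. For every $\eta>0$, $\pi_n(\lambda_c-\eta)\to0$ and $\pi_n(\lambda_c+\eta)\to1$. By the intermediate value theorem, the closed set $\{\lambda:\pi_n(\lambda)=1-\kappa'\}$ meets $[\lambda_c-\eta,\lambda_c+\eta]$ for $n\ge n(\eta)$. For large $n$ let $\lambda_n$ be a point of this set closest to $\lambda_c$.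 Then $\lambda_n\to\lambda_c$, and $h_n=q+\lambda_n/n=q+\lambda_c/n+o(1/n)$.

Let $\varepsilon'<\varepsilon$. Since $(\lambda_n)$ is bounded, \eqref{eq:locshift} shows that $(\mathcal{B}_1(\varepsilon')\cup\mathcal{B}_2(\varepsilon'))^c$ has vanishing probability under $\mathbb{P}^{\lambda_n}_n$. By \eqref{eq:shell}, $\mathbb{P}^{\lambda_n}_n(\mathcal{B}_2(\varepsilon'))\to1-\kappa'$, and therefore $\mathbb{P}^{\lambda_n}_n(\mathcal{B}_1(\varepsilon'))\to\kappa'$. For a bounded function $\varphi$ with Lipschitz constant $1$, Lemma~\ref{lem:det} now bounds the difference between the expectation of $\varphi(6T_n/n^3)$ and $\kappa'\varphi(u_1^3)+(1-\kappa')\varphi(u_2^3)$ by $3\varepsilon'+o(1)$. Letting $\varepsilon'\to0$ gives the convergence in distribution under $\mathbb{P}_{n;\alpha,h_n}$.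
\end{proof}

\begin{thebibliography}{9}

\bibitem{CD}
Chatterjee and Diaconis, Ann. Statist. 41 (2013).

\bibitem{MP}
Elena Magnanini and Giacomo Passuello, \emph{Statistics for the triangle density in ERGM and its mean-field approximation}, arXiv:2404.10106 (2024).

\bibitem{Ver}
Vershynin, \emph{High-Dimensional Probability}.

\end{thebibliography}
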